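
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{One-dimensional homogeneous continua that are not bihomogeneous}


\begin{abstract}
A space is homogeneous if any point can be moved to any other point by a homeomorphism, and bihomogeneous if any two points can be interchanged by a homeomorphism. We construct one-dimensional compact connected metric spaces that are homogeneous but not bihomogeneous; this answers a question recorded by K.~Kuperberg, both for compact and for locally compact spaces. The examples are bundles over the Menger curve whose fiber is a profinite group $G$, for instance $\mathrm{SL}_2(\mathbb Z_5)$. If any two points could be interchanged, then inversion would be a homomorphism on some open subgroup of $G$. We obtain continuum many pairwise non-homeomorphic examples and show that the obstruction is sharp: over the Menger curve, bihomogeneous bundles of this kind occur, up to passing to open subgroups, exactly for virtually abelian $G$.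
\end{abstract}

\section{The question}

A space $X$ is \emph{homogeneous} if for any two points $p,q\in X$ there is a homeomorphism $h\colon X\to X$ with $h(p)=q$. It is \emph{bihomogeneous} if $h$ can always be chosen so that, in addition, $h(q)=p$. The second condition is a stronger demand: the inverse of a homeomorphism taking $p$ to $q$ takes $q$ to $p$, but one map has to do both at once.

In two simple situations this costs nothing.

\emph{Dimension zero.} Let $X$ be a homogeneous Hausdorff space with a base of clopen sets, let $p\ne q$ and $h(p)=q$. Choose a clopen neighborhood $U$ of $p$ with $U\cap h(U)=\emptyset$. The map that is $h$ on $U$, $h^{-1}$ on $h(U)$ and the identity elsewhere is a homeomorphism interchanging $p$ and $q$. So dimension one is the first in which the two notions can differ.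

\emph{Topological groups.} In a topological group the map $x\mapsto p\,x^{-1}q$ interchanges $p$ and $q$. Left translations alone give homogeneity; it is \emph{inversion} that gives bihomogeneity.

The known background is this. C.~Kuratowski gave an example of a $1$-dimensional, non-locally compact, homogeneous, non-bihomogeneous subset of the plane, and H.~Cook (1986) described a locally compact, $2$-dimensional, homogeneous, non-bihomogeneous metric space. Kuperberg \cite{Kuperberg} writes: ``It is still not known if there is a $1$-dimensional [locally] compact metric example'', the bracket indicating that the question is posed both for compact and for locally compact spaces. The answer to both versions is yes.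

\begin{theorem}\label{thm:answer}
There is a $1$-dimensional compact connected metric space that is homogeneous but not bihomogeneous. There is also a $1$-dimensional connected metric space that is locally compact, not compact, homogeneous and not bihomogeneous.
\end{theorem}

The remark on groups says where to look: for spaces that are homogeneous because a non-commutative group acts, but on which inversion is not available. We take
\[
X=\Gamma\backslash(\hat M\times G),
\]
where $\hat M$ is a covering space of the Menger curve with deck group $\Gamma$, embedded as a dense subgroup of a profinite group $G$. Right multiplication by elements of $G$ acts on $X$ and, together with lifts of small homeomorphisms of the Menger curve, makes $X$ homogeneous. Inversion would turn the quotient by $\Gamma$ on the left into one on the right. The body of the proof shows that no other homeomorphism can replace it. Every homeomorphism of $X$ permutes the path components, which are parametrized by $\Gamma\backslash G$. Finite generation of $\Gamma$ makes it act on this parameter, up to translations, through a homomorphism from an open subgroup of $G$ to $G$. There are only countably many possibilities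 for this action, and a Baire category argument then shows that if every two path components can be interchanged, $G$ has an open abelian subgroup. Clark and Fokkink \cite{ClarkFokkink} proved the corresponding obstruction for solenoids over closed manifolds; their result is not used here.

\section{The construction and the results}\label{sec:results}

\subsection*{Conventions}
A \emph{continuum} is a compact connected metric space. A \emph{Peano continuum} is a locally path-connected one; \emph{non-degenerate} means having more than one point. A covering $q\colon\hat M\to M$ with $\hat M$ path connected is \emph{regular} if its deck group acts transitively on the fibers; the deck group then acts simply transitively on each fiber. A \emph{profinite} group is a compact Hausdorff totally disconnected topological group. Its open normal subgroups form a base of neighborhoods of $1$, and its open subgroups have finite index. It is metrizable exactly when its topology has a countable base. We call it \emph{virtually abelian} if it has an open abelian subgroup. A set is \emph{meager} if it lies in a countable union of closed nowhere dense sets; Baire's theorem says that in a nonempty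 locally compact Hausdorff space a meager set has empty interior.

\subsection*{Data}
Throughout, the following are given:
\begin{itemize}
\item[$(\ast)$] a non-degenerate homogeneous Peano continuum $M$; a regular covering $q\colon\hat M\to M$ with $\hat M$ path connected and with countable deck group $\Lambda$, acting on the left; a finitely generated subgroup $\Gamma\le\Lambda$, identified as an abstract group with a \emph{dense} subgroup of a metrizable profinite group $G$.
\end{itemize}
Let $\Gamma$ act on $\hat M\times G$ by $\gamma(z,a)=(\gamma z,\gamma a)$, and put
\[
X=X(\hat M,\Gamma,G)=\Gamma\backslash(\hat M\times G),\qquad p\colon\hat M\times G\to X,\quad p(z,a)=[z,a].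
\]
For $a\in G$ let $L_a=p(\hat M\times\{a\})$; we call these sets \emph{leaves}. For $g\in G$ the map $R_g[z,a]=[z,ag]$ is a well-defined homeomorphism of $X$, because left and right multiplication commute, and $R_g(L_a)=L_{ag}$.

\begin{example}\label{ex:solenoid}
Let $M$ be the circle, $\hat M=\mathbb R$, $\Lambda=\Gamma=\mathbb Z$ and $G=\mathbb Z_2$ (the $2$-adic integers). Then $X=\mathbb Z\backslash(\mathbb R\times\mathbb Z_2)$ is the dyadic solenoid. The map $[r,c]\mapsto[s+t-r,\;a+b-c]$ is well defined and interchanges $[s,a]$ and $[t,b]$, so $X$ is bihomogeneous. Two things made this work: $\hat M$ has a symmetry $r\mapsto-r$ that inverts $\Gamma$, and $c\mapsto-c$ is a \emph{homomorphism} of $G$. For non-commutative $G$ the second fails, since $(\gamma c)^{-1}=c^{-1}\gamma^{-1}$ has $\gamma^{-1}$ on the wrong side.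
\end{example}

\subsection*{Results}
\begin{theorem}\label{thm:B}
Assume $(\ast)$.
\begin{enumerate}
\item[(1)] $X$ is a connected, locally compact, separable metrizable space, homogeneous, with $\dim X=\dim M$. It is compact if $[\Lambda:\Gamma]<\infty$.
\item[(2)] If $G$ has no open abelian subgroup, then for every $x\in X$ the set of those $y\in X$ for which some homeomorphism of $X$ interchanges the path components of $x$ and $y$ is meager in $X$. In particular $X$ is not bihomogeneous.
\end{enumerate}
\end{theorem}

For a nonempty set $S$ of primes $\ge5$ (for example $S=\{5\}$) let
\[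
G_S=\prod_{\ell\in S}\mathrm{SL}_2(\mathbb Z_\ell),
\]
in which $\mathrm{SL}_2(\mathbb Z)$ is embedded diagonally.

\begin{theorem}\label{thm:A}
Let $M$ be the Menger universal curve. For each nonempty set $S$ of primes $\ge5$ there is a covering $\hat M\to M$ with deck group $\Gamma=\mathrm{SL}_2(\mathbb Z)$ such that $X_S=X(\hat M,\Gamma,G_S)$ is a $1$-dimensional metric continuum that is homogeneous and not bihomogeneous. There is also a connected, non-compact, locally compact $1$-dimensional metric space that is homogeneous and not bihomogeneous.
\end{theorem}

This contains Theorem~\ref{thm:answer}.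

\begin{theorem}\label{thm:C}
If $X(\hat M,\Gamma,G)$ and $X(\hat M',\Gamma',G')$, both as in $(\ast)$, are homeomorphic, then $G$ and $G'$ have isomorphic open subgroups. The continuum many spaces $X_S$ are pairwise non-homeomorphic.
\end{theorem}

\begin{theorem}\label{thm:D}
Let $M$ be the Menger curve and let $G$ be a topologically finitely generated \emph{abelian} profinite group. Then there are $\hat M$ and $\Gamma$ over $M$, with $\Lambda=\Gamma$, for which $X(\hat M,\Gamma,G)$ is bihomogeneous. Hence, among topologically finitely generated profinite groups considered up to isomorphism of open subgroups, the groups $G$ that occur for bihomogeneous $X(\hat M,\Gamma,G)$ over the Menger curve are exactly the virtually abelian ones.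
\end{theorem}

\subsection*{Facts quoted from the literature}
\begin{itemize}
\item[(F1)] The Menger curve is a homogeneous $1$-dimensional Peano continuum with no local separating points \cite{Anderson}; that is, $O\setminus\{m\}$ is connected for every connected open set $O$ and every $m\in O$.
\item[(F2)] Effros' theorem \cite{Effros}: if a Polish group acts continuously and transitively on a Polish space $Y$, then for every $y\in Y$ the map $g\mapsto gy$ is open. (\emph{Polish} means separable and completely metrizable.)
\item[(F3)] Every bijection between finite subsets of the Menger curve extends to a homeomorphism of the curve. This is a special case of the theorem of Mayer, Oversteegen and Tymchatyn \cite{MOT} that homeomorphisms between non-locally-separating closed subsets extend. It is used only for Theorem~\ref{thm:D}.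
\end{itemize}

\section{The idea on the simplest homeomorphisms}\label{sec:model}

Before the general proof we look at the homeomorphisms of $X$ that can be written down directly. Take $\Lambda=\Gamma=\mathrm{SL}_2(\mathbb Z)$ and $G=\mathrm{SL}_2(\mathbb Z_5)$. Suppose $\Theta$ is a continuous automorphism of $G$ with $\Theta(\Gamma)=\Gamma$, and $\hat\sigma$ is a homeomorphism of $\hat M$ with $\hat\sigma\gamma=\Theta(\gamma)\hat\sigma$ for all $\gamma\in\Gamma$. Then for each $g\in G$
\[
h[z,a]=[\hat\sigma z,\Theta(a)g]
\]
is a well-defined homeomorphism of $X$, and $h(L_a)=L_{\Theta(a)g}$. It carries $L_1$ to $L_g$. Since $L_a=L_b$ exactly when $b\in\Gamma a$ (Lemma~\ref{lem:basic}), it carries $L_g$ back to $L_1$ if and only if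
\[
\Theta(g)\,g=\delta\quad\text{for some }\delta\in\Gamma .
\]
For which $g$ can this happen? There are countably many $\delta$, and countably many $\Theta$, because $\Theta$ is determined by the images in $\Gamma$ of two generators of the dense subgroup $\Gamma$. For fixed $\Theta$ and $\delta$ the solution set is closed. Suppose it contained a nonempty open set, say $g_0U$ with $U$ an open subgroup. Comparing $\Theta(g_0)\Theta(u)g_0u=\delta$ with the case $u=1$ gives
\[
\Theta(u)=g_0\,u^{-1}g_0^{-1}\qquad(u\in U).
\]
The left side is a homomorphism in $u$, the right side reverses products. So $U$ would be abelian, which no open subgroup of $\mathrm{SL}_2(\mathbb Z_5)$ is (Section~\ref{sec:menger}). Hence for each $(\Theta,\delta)$ the solution set is nowhere dense, and the union $\mathcal M$ of these sets is meager.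

The set $\Gamma\mathcal M$, a countable union of translates of $\mathcal M$, is meager too, and for $g\notin\Gamma\mathcal M$ \emph{no} homeomorphism of this special kind interchanges $L_1$ and $L_g$. Indeed, if $[z,a]\mapsto[\hat\sigma z,\Theta(a)g']$ does so, then $L_{g'}=L_g$, so $g'\in\Gamma g$, and $g'\in\mathcal M$ by what was just said.

A concrete instance: let $\Theta$ be conjugation by $\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$ and $\delta=1$. For $g=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ the equation $\Theta(g)=g^{-1}$ reads
\[
\begin{pmatrix}a&-b\\-c&d\end{pmatrix}=\begin{pmatrix}d&-b\\-c&a\end{pmatrix},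
\]
that is, $a=d$: a hypersurface in $\mathrm{SL}_2(\mathbb Z_5)$. A single pair $(\Theta,\delta)$ accounts only for such a thin set, and countably many thin sets do not cover $G$.

The general proof has to show that an \emph{arbitrary} homeomorphism of $X$, which need not respect the bundle structure at all, acts on the leaves in this way after restriction to cosets of an open subgroup $V\le G$, with a homomorphism $\Theta\colon V\to G$, and that there are still only countably many possibilities. This is done in Sections~\ref{sec:transverse} and~\ref{sec:baire}.

\section{Basic properties of $X$}\label{sec:basic}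

\begin{lemma}\label{lem:basic}
Assume $(\ast)$.
\begin{enumerate}
\item[(a)] $p$ is a covering map, and $\Gamma$ acts simply transitively on its fibers.
\item[(b)] $X$ is locally compact, separable and metrizable. It is compact if and only if $[\Lambda:\Gamma]<\infty$.
\item[(c)] $\dim X=\dim M$.
\item[(d)] The path components of $X$ are exactly the leaves, and $L_a=L_b$ if and only if $b\in\Gamma a$.
\item[(e)] $X$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $O\subset M$ be a connected evenly covered open set and $W$ a sheet over $O$. The sheets over $O$ are the components of $q^{-1}(O)$, so a deck transformation permutes them; if it maps $W$ to itself it fixes $W$ pointwise, and so it is the identity, because $\hat M$ is connected. Hence the sets $\lambda W$, $\lambda\in\Lambda$, are pairwise disjoint, and so are the sets $\gamma(W\times G)$, $\gamma\in\Gamma$. Such sets $W$ cover $\hat M$, and (a) follows. Moreover $p$ maps $W\times G$ homeomorphically onto an open set.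

(b) Let $M'=\hat M/\Gamma$. Over $O$ as above it consists of one copy of $O$ for each element of $\Gamma\backslash\Lambda$, so $M'$ is a covering space of $M$ with $[\Lambda:\Gamma]$ sheets. It is Hausdorff and locally compact, as coverings of such spaces are. By (a), $X\to M'$, $[z,a]\mapsto\Gamma z$, is a locally trivial bundle with compact fiber $G$; so $X$ is Hausdorff and locally compact. The space $\hat M$ is second countable because $M$ is covered by finitely many evenly covered open sets and $\Lambda$ is countable. Its product with $G$ is second countable, and so is the image $X$ under the open map $p$. A second countable locally compact Hausdorff space is separable and metrizable. If $[\Lambda:\Gamma]<\infty$, then $M'$ is compact, and so is $X$. If $[\Lambda:\Gamma]=\infty$, then a fiber of $M'\to M$ is an infinite closed discrete set, so $M'$, a continuous image of $X$, is not compact, and neither is $X$.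

(c) Write $M$ as a finite union of compact sets $N_i$, each contained in a connected evenly covered open set $O_i$. For each $i$ and each of the countably many sheets $W$ over $O_i$, let $N\subset W$ be the copy of $N_i$. The sets $p(N\times G)$ are compact, hence closed, they cover $X$, and $p(N\times G)$ is homeomorphic to $N\times G$. Here $\dim(N\times G)\le\dim N+\dim G=\dim N\le\dim M$, so the countable sum theorem gives $\dim X\le\dim M$. Conversely, $p$ maps $N\times\{1\}$ homeomorphically onto a closed subset of $X$, so $\dim N_i\le\dim X$ for all $i$, and the sum theorem gives $\dim M\le\dim X$.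

(d) A path in $X$ lifts to $\hat M\times G$. The second coordinate of the lift is constant, since $G$ is totally disconnected. So every path in $X$ lies in one leaf, and each leaf is path connected since $\hat M$ is. If $L_a$ and $L_b$ meet, then $[z,a]=[w,b]$ for some $z,w$, so $b\in\Gamma a$. Conversely $[z,\gamma a]=[\gamma^{-1}z,a]$ shows $L_{\gamma a}=L_a$. In particular leaves that meet are equal, and (d) follows.

(e) By (d), $L_1=p(\hat M\times\Gamma)$, which is dense because $\Gamma$ is dense in $G$. A space with a dense connected subset is connected.
\end{proof}

\section{Homogeneity}\label{sec:homog}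

Right multiplications $R_g$ move $X$ along the fibers. To move along the base we lift homeomorphisms of $M$. An arbitrary homeomorphism of $M$ need not lift to $\hat M$, and a lift need not commute with $\Gamma$; but small homeomorphisms have lifts close to the identity, and these do commute with all deck transformations. Effros' theorem supplies enough small homeomorphisms.

\begin{lemma}\label{lem:lift}
Let $d$ be the metric of $M$. There is $\varepsilon>0$ such that every homeomorphism $h$ of $M$ with $d(h,\mathrm{id})=\sup_m d(h(m),m)<\varepsilon$ has a lift $\hat h\colon\hat M\to\hat M$, a homeomorphism commuting with $\Lambda$. These lifts can be chosen so that each $z\in\hat M$ lies on a sheet $O_z$ over an open set $O$, independent of $h$, such that $\hat h(z)$ is the point of $O_z$ over $h(q(z))$ for all these $h$. The group $\mathcal H$ generated by these $\hat h$ acts transitively on $\hat M$.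
\end{lemma}

\begin{proof}
Let $\lambda>0$ be such that every subset of $M$ of diameter $<\lambda$ lies in an evenly covered open set. The path-connected open sets of diameter $<\lambda/6$ cover $M$; let $\varepsilon$ be a Lebesgue number of this cover, so that any two points at distance $<\varepsilon$ are joined by a path of diameter $<\lambda/6$.

Let $d(h,\mathrm{id})<\varepsilon$. For $z\in\hat M$, $m=q(z)$, call a path from $m$ to $h(m)$ \emph{admissible} if its diameter is $<\lambda/6$. Define $\hat h(z)$ as the endpoint of the lift, starting at $z$, of an admissible path.

The ball $B(m,\lambda/3)$ has diameter $\le 2\lambda/3<\lambda$. Let $O$ be an evenly covered open set containing it and let $O_z$ be the sheet over $O$ through $z$. If $z'\in O_z$ and $d(q(z'),m)<\lambda/12$, then every admissible path from $q(z')$ to $h(q(z'))$ lies in $B(m,\lambda/12+\lambda/6)\subset O$, so its lift from $z'$ stays in $O_z$. Hence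
\[
\hat h(z')\ \text{ is the point of $O_z$ over }\ h(q(z')),
\]
whichever admissible path is used. So $\hat h$ is well defined and continuous, and $z'=z$ gives the description of $\hat h(z)$ in the lemma. The map $\hat h$ commutes with $\Lambda$, because deck transformations carry lifts of paths to lifts of the same paths. Also $d(h^{-1},\mathrm{id})<\varepsilon$, and the reverse of an admissible path for $h$ at $m$ is admissible for $h^{-1}$ at $h(m)$; so the lift of $h^{-1}$ constructed in the same way is inverse to $\hat h$. Thus $\hat h$ is a homeomorphism.

The group $\mathrm{Homeo}(M)$ with the topology of uniform convergence is Polish, and it acts continuously and transitively on $M$. By (F2) the set $\{h(m):d(h,\mathrm{id})<\varepsilon\}$ is an open neighborhood of $m$. By the description of $\hat h(z)$, the points $\hat h(z)$ form the preimage of this set in $O_z$, an open neighborhood of $z$. So $\mathcal H$-orbits are open. As $\hat M$ is connected, there is only one.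
\end{proof}

For $\eta\in\mathcal H$ the map
\[
\bar\eta[z,a]=[\eta z,a]
\]
is a well-defined homeomorphism of $X$, since $\eta$ commutes with $\Gamma$. Given $[z,a]$ and $[w,b]$, choose $\eta\in\mathcal H$ with $\eta z=w$. Then $R_{a^{-1}b}\,\bar\eta$ maps $[z,a]\mapsto[w,b]$, via $[w,a]$. So $X$ is homogeneous; with Lemma~\ref{lem:basic} this proves Theorem~\ref{thm:B}(1).

\section{Homeomorphisms seen on the fiber}\label{sec:transverse}

Let $h\colon X\to X'$ be a homeomorphism between two spaces of our kind; unprimed and primed letters refer to the respective data. Nothing says that $h$ respects fibers, but it maps path components to path components, that is, leaves to leaves. So it induces a map $\Gamma\backslash G\to\Gamma'\backslash G'$. These quotients carry no useful topology, since the orbits are dense. We therefore lift the map to a continuous map $\varphi\colon G\to G'$ and measure by a cocycle $c$ how $\varphi$ transforms the $\Gamma$-action.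

\begin{lemma}\label{lem:cocycle}
There is a continuous map $\varphi\colon G\to G'$ with $h(L_a)=L'_{\varphi(a)}$ for all $a\in G$, such that for every $\gamma\in\Gamma$
\[
c(\gamma,a):=\varphi(\gamma a)\,\varphi(a)^{-1}\in\Gamma'\quad\text{for all }a\in G,
\]
and the map $a\mapsto c(\gamma,a)$ is locally constant.
\end{lemma}

That $c(\gamma,a)\in\Gamma'$ just expresses $L_{\gamma a}=L_a$. The point is local constancy: $\Gamma'$ is in general not discrete in the topology of $G'$, so continuity of $\varphi$ does not give it. It comes from the covering $p'$.

\begin{proof}
Fix $z_0\in\hat M$. Every point of $G$ has a clopen neighborhood whose image under $a\mapsto h[z_0,a]$ lies in an evenly covered open subset of $X'$, and there the map lifts through $p'$. As $G$ is compact and has a base of clopen sets, it is partitioned into finitely many clopen sets on which lifts exist. Together they give a continuous map $a\mapsto(\zeta(a),\varphi(a))\in\hat M'\times G'$ with $p'(\zeta(a),\varphi(a))=h[z_0,a]$. The leaf $h(L_a)$ contains $[\zeta(a),\varphi(a)]$, so $h(L_a)=L'_{\varphi(a)}$.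

Fix $\gamma\in\Gamma$ and a path $w\colon[0,1]\to\hat M$ from $z_0$ to $\gamma^{-1}z_0$. By the homotopy lifting property the map $(a,t)\mapsto h[w(t),a]$ lifts through $p'$ with value $(\zeta(a),\varphi(a))$ at $t=0$. Its second coordinate is constant in $t$, since $G'$ is totally disconnected. So the lift is $(\zeta(a,t),\varphi(a))$ with $\zeta(a,t)$ continuous in $(a,t)$. At $t=1$ it lies over
\[
h[\gamma^{-1}z_0,a]=h[z_0,\gamma a],
\]
and so does $(\zeta(\gamma a),\varphi(\gamma a))$. Hence there is a unique $c\in\Gamma'$ with
\[
(\zeta(\gamma a),\varphi(\gamma a))=\bigl(c\,\zeta(a,1),\;c\,\varphi(a)\bigr),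
\]
and the second coordinate shows $c=c(\gamma,a)$.

To see that $c(\gamma,\cdot)$ is constant near $a_0$, choose an open $W\ni\zeta(a_0,1)$ in $\hat M'$ whose $\Gamma'$-translates are pairwise disjoint. For $a$ near $a_0$ we have $\zeta(a,1)\in W$, and $\zeta(\gamma a)$ is close to $\zeta(\gamma a_0)=c(\gamma,a_0)\zeta(a_0,1)$, so $\zeta(\gamma a)\in c(\gamma,a_0)W$. But also $\zeta(\gamma a)=c(\gamma,a)\zeta(a,1)\in c(\gamma,a)W$. So the two translates meet, and $c(\gamma,a)=c(\gamma,a_0)$.
\end{proof}

For each single $\gamma$, the function $c(\gamma,\cdot)$ is constant on the cosets of some open subgroup, but this subgroup might shrink as $\gamma$ varies. Finite generation of $\Gamma$ prevents this, and then $\varphi$ becomes a homomorphism up to translations.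

\begin{lemma}\label{lem:rigid}
In the situation of Lemma~\ref{lem:cocycle} there is an open normal subgroup $V\le G$ such that:
\begin{enumerate}
\item[(1)] $c(\gamma,\cdot)$ is constant on each coset $aV$, for \emph{every} $\gamma\in\Gamma$.
\item[(2)] $\theta:=c(\cdot,1)|_{\Gamma\cap V}\colon\Gamma\cap V\to\Gamma'$ is a homomorphism, and $\Theta(v):=\varphi(v)\varphi(1)^{-1}$ is a continuous homomorphism $V\to G'$ extending $\theta$.
\item[(3)] $\varphi(\gamma v)=c(\gamma,1)\,\Theta(v)\,\varphi(1)$ for $\gamma\in\Gamma$, $v\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T=T^{-1}$ be a finite generating set of $\Gamma$. For $s\in T$ the locally constant function $c(s,\cdot)$ on the compact group $G$ takes finitely many values, each on a clopen set, and a clopen set is a union of cosets of some open normal subgroup. Hence there is an open normal subgroup $V$ such that $c(s,\cdot)$ is constant on each coset $aV$ for all $s\in T$.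

Inserting $\varphi(\gamma'a)^{-1}\varphi(\gamma'a)$ in the definition gives the cocycle identity
\[
c(\gamma\gamma',a)=c(\gamma,\gamma'a)\,c(\gamma',a).
\]
Apply it with $\gamma=s\in T$. Since the coset $\gamma'aV$ depends only on $aV$, (1) follows by induction on the word length.

Let $\gamma,\gamma'\in\Gamma\cap V$. Then $\gamma'V=V$, so $c(\gamma,\gamma')=c(\gamma,1)$ by (1), and the cocycle identity with $a=1$ reads $c(\gamma\gamma',1)=c(\gamma,1)c(\gamma',1)$. So $\theta$ is a homomorphism. The continuous map $\Theta$ agrees with $\theta$ on $\Gamma\cap V$, which is dense in $V$ because $\Gamma$ is dense and $V$ is open. Hence $\Theta$ is multiplicative on all of $V$. Finally, by (1),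
\[
\varphi(\gamma v)=c(\gamma,v)\varphi(v)=c(\gamma,1)\,\Theta(v)\,\varphi(1).\qedhere
\]
\end{proof}

\section{Few leaves can be interchanged}\label{sec:baire}

We now repeat the computation of Section~\ref{sec:model} for all homeomorphisms. To \emph{interchange} leaves $L,L'$ means to map $L$ onto $L'$ and $L'$ onto $L$.

\begin{proposition}\label{prop:meager}
Let $\mathcal E\subset G$ be the set of all $g$ such that some homeomorphism of $X$ interchanges $L_1$ and $L_g$. If $G$ has no open abelian subgroup, then $\mathcal E$ is contained in a countable union of closed nowhere dense subsets of $G$.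
\end{proposition}

\begin{proof}
Let $h$ interchange $L_1$ and $L_g$, and take $\varphi,c,V,\theta,\Theta$ from Lemmas~\ref{lem:cocycle} and~\ref{lem:rigid} with $X'=X$. From $L_{\varphi(1)}=h(L_1)=L_g$ and $L_{\varphi(g)}=h(L_g)=L_1$ we get
\[
\varphi(1)=\alpha g,\qquad \varphi(g)=\beta\qquad\text{with }\alpha,\beta\in\Gamma.
\]
Since $\Gamma$ is dense, $gV$ contains some $\gamma\in\Gamma$; then $\gamma^{-1}g\in V$. Lemma~\ref{lem:rigid}(3), applied to $g=\gamma\cdot\gamma^{-1}g$, gives $\beta=c(\gamma,1)\,\Theta(\gamma^{-1}g)\,\alpha g$. With $\delta=c(\gamma,1)^{-1}\beta\in\Gamma$ this says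
\[
g\in\mathcal E(V,\theta,\alpha,\gamma,\delta):=\{g\in\gamma V:\ \Theta(\gamma^{-1}g)=\delta\,g^{-1}\alpha^{-1}\}.
\]
Here $V$ is an open normal subgroup, $\alpha,\gamma,\delta\in\Gamma$, and $\theta\colon\Gamma\cap V\to\Gamma$ is a homomorphism that has a continuous extension $\Theta\colon V\to G$; the extension is a homomorphism and is determined by $\theta$, because $\Gamma\cap V$ is dense in $V$.

\emph{There are countably many such sets.} A compact metrizable space has only countably many clopen subsets, so there are countably many $V$. The group $\Gamma\cap V$ has finite index in the finitely generated group $\Gamma$, so it is finitely generated, and $\mathrm{Hom}(\Gamma\cap V,\Gamma)$ is countable. Finally $\Gamma$ is countable.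

\emph{Each is closed}, being defined by an equality of continuous maps on the clopen set $\gamma V$.

\emph{Each is nowhere dense.} Otherwise it contains $g_0U$ for some $g_0\in\gamma V$ and some open subgroup $U\le V$. Then for $u\in U$
\[
\Theta(\gamma^{-1}g_0)\,\Theta(u)=\delta\,u^{-1}g_0^{-1}\alpha^{-1},
\]
and for $u=1$ this is $\Theta(\gamma^{-1}g_0)=\delta g_0^{-1}\alpha^{-1}$. Dividing,
\[
\Theta(u)=k\,u^{-1}k^{-1}\quad(u\in U),\qquad k=\alpha g_0 .
\]
As $\Theta$ is a homomorphism, so is $u\mapsto u^{-1}=k^{-1}\Theta(u)k$ on $U$. Hence $U$ is abelian, contrary to the hypothesis on $G$.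
\end{proof}

\begin{remark}
Finite generation of $\Gamma$ was used twice: for the common subgroup $V$ in Lemma~\ref{lem:rigid}, and for the countability of $\mathrm{Hom}(\Gamma\cap V,\Gamma)$. Without it one has an open subgroup for each $\gamma$ separately, and their intersection need not be open. The hypothesis on open abelian subgroups is used only in the last line of the proof, but there it is essential: see Example~\ref{ex:solenoid} and Theorem~\ref{thm:D}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $x\in L_a$, and let $B_x$ be the set of $y\in X$ whose path component can be interchanged with that of $x$. If $h$ interchanges $L_a$ and $L_b$, then $R_a^{-1}hR_a$ interchanges $L_1$ and $L_{ba^{-1}}$, and conversely. So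
\[
p^{-1}(B_x)=\hat M\times\mathcal Ea .
\]
By Proposition~\ref{prop:meager}, $\mathcal E\subset\bigcup_nF_n$ with $F_n$ closed and nowhere dense, and $\hat M\times F_na$ is closed and nowhere dense in $\hat M\times G$. The second countable space $\hat M\times G$ is covered by countably many open sets $U_j$ that $p$ maps homeomorphically onto open sets. Each $p\bigl(U_j\cap(\hat M\times F_na)\bigr)$ is nowhere dense in the open set $p(U_j)$, hence in $X$. These countably many sets cover $B_x$, so $B_x$ is meager.

The space $X$ is locally compact Hausdorff, so there is a point $y\notin B_x$. A homeomorphism interchanging $x$ and $y$ would interchange their path components; so there is none, and $X$ is not bihomogeneous.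
\end{proof}

\section{Examples over the Menger curve}\label{sec:menger}

To apply Theorem~\ref{thm:B} we need coverings of the Menger curve with prescribed finitely generated deck groups. We get them by mapping the curve to a plane with $k$ punctures so that fundamental groups are mapped \emph{onto}.

Let $M\subset[0,1]^3$ be the set of points $(x_1,x_2,x_3)$ whose coordinates have ternary expansions such that at each place at most one of the three digits is $1$; this is Menger's universal curve. Let $\mathcal S\subset[0,1]^2$ be the Sierpi\'nski carpet, the set of $(x_1,x_2)$ having ternary expansions that never both have digit $1$ at the same place. The projection $f(x_1,x_2,x_3)=(x_1,x_2)$ maps $M$ into $\mathcal S$. Since $0=.000\ldots$, we have $\mathcal S\times\{0\}\subset M$. For $i\ge1$ let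
\[
o_i=\bigl(\tfrac12,\tfrac12\,3^{1-i}\bigr),
\]
and for $k\ge1$ let $P_k=\mathbb R^2\setminus\{o_1,\dots,o_k\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\draw[gray] (0,0) rectangle (9,9);
\draw[thick] (3,3) rectangle (6,6);
\draw[thick] (4,1) rectangle (5,2);
\draw[thick] (4.333,0.333) rectangle (4.667,0.667);
\draw[thick] (4,2) -- (4,3);
\draw[thick] (4.333,0.667) -- (4.333,1);
\fill (4.5,4.5) circle (2pt) node[right] {$o_1$};
\fill (4.5,1.5) circle (2pt);
\fill (4.5,0.5) circle (1pt);
\node[right] at (6,4.5) {$\partial Q_1$};
\node[right] at (5,1.5) {$\partial Q_2$};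
\node[right] at (4.75,0.5) {$\partial Q_3$};
\node[left] at (4,2.5) {$J_1$};
\node[left] at (4.3,0.6) {$J_2$};
\end{tikzpicture}
\caption{The graph $D_3$ in the unit square: the boundaries of the squares $Q_1,Q_2,Q_3$ centered at the points $o_1,o_2,o_3$ (dots), joined by the segments $J_1,J_2$. The graph lies in the Sierpi\'nski carpet, the three centers do not, and loops in the graph generate the fundamental group of the plane minus the three centers.}\label{fig:D}
\end{figure}

\begin{lemma}\label{lem:pi1}
We have $\mathcal S\subset P_k$, and $f_*\colon\pi_1(M)\to\pi_1(P_k)$ is surjective onto a free group of rank $k$.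
\end{lemma}

\begin{proof}
The expansions $\frac12=.111\ldots$ and $\frac12\,3^{1-i}=.0^{i-1}111\ldots$ are unique, and both have digit $1$ at place $i$. So $o_i\notin\mathcal S$.

It suffices to find a connected graph $D_k\subset\mathcal S$ such that loops in $D_k$ generate $\pi_1(P_k)$: since $D_k\times\{0\}\subset M$ is mapped by $f$ identically onto $D_k$, such loops are images of loops in $M$.

\emph{The squares.} Let $Q_i$ be the square with center $o_i$ and side $3^{-i}$. Its $x_2$-range is $[3^{-i},2\cdot3^{-i}]$. We claim $\partial Q_i\subset\mathcal S$.
\begin{itemize}
\item On the horizontal sides $x_2=3^{-i}=.0^i222\ldots$ or $x_2=2\cdot 3^{-i}=.0^{i-1}2$, without digit $1$.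
\item On the vertical sides $x_1=\frac12\mp\frac12\,3^{-i}$, that is, $x_1=.1^{i-1}0222\ldots$ or $x_1=.1^{i-1}2000\ldots$, with digit $1$ at the first $i-1$ places only; while $x_2\le2\cdot3^{-i}$ has an expansion whose first $i-1$ digits are $0$.
\end{itemize}

\emph{The connecting segments.} Let $J_i=\{t_i\}\times[2\cdot3^{-i-1},3^{-i}]$ with $t_i=\frac12-\frac12\,3^{-i-1}=.1^i0222\ldots$. For $x_2\le3^{-i}$ there is an expansion with first $i$ digits $0$ (for $x_2=3^{-i}$ it is $.0^i222\ldots$). So $J_i\subset\mathcal S$. The segment $J_i$ joins the upper left corner of $Q_{i+1}$ to the bottom side of $Q_i$.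

Let $D_k=\bigcup_{i\le k}\partial Q_i\cup\bigcup_{i<k}J_i\subset\mathcal S$ (Figure~\ref{fig:D}), a connected graph.

\emph{Generation of $\pi_1(P_k)$.} For $i<k$ choose a nonempty open interval $I_i$ with closure in $(2\cdot3^{-i-1},3^{-i})$. Let $U_i$ be the open horizontal strip $\inf I_i<x_2<\sup I_{i-1}$, where the upper condition is omitted for $i=1$ and the lower one for $i=k$. These strips cover the plane. The strip $U_i$ is convex, contains $Q_i$, and contains no $o_j$ with $j\ne i$, $j\le k$. Moving along rays from $o_i$ deforms $U_i\setminus\{o_i\}$ onto $\partial Q_i$, so its fundamental group is infinite cyclic, generated by $\partial Q_i$. Non-consecutive strips are disjoint, and $U_i\cap U_{i+1}=\mathbb R\times I_i$ is convex, contains none of the $o_j$, and contains a point of $J_i$. From this point one reaches $\partial Q_i$ and $\partial Q_{i+1}$ along $J_i$, inside $U_i$ and $U_{i+1}$ respectively. Applying van Kampen's theorem $k-1$ times, we see that $\pi_1(P_k)$ is free of rank $k$, generated by loops that run in $D_k$ to some $\partial Q_i$, once around it, and back.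
\end{proof}

\subsection*{Coverings}
Let $\Lambda$ be a group generated by $k$ elements. A surjection $\pi_1(P_k)\to\Lambda$ defines a regular covering $P_\Lambda\to P_k$ with deck group $\Lambda$. Let $\hat M=f^*P_\Lambda$ be its pullback to $M$. It is a covering of $M$ on which $\Lambda$ acts freely, and transitively on each fiber. It is path connected, because the composition $\pi_1(M)\to\pi_1(P_k)\to\Lambda$ is onto. So $\hat M\to M$ is regular with deck group $\Lambda$, and $\Lambda$ is countable.

\subsection*{The group}
$G_S$ is a metrizable profinite group, and $\Gamma=\mathrm{SL}_2(\mathbb Z)$ is generated by $E_+(1)$ and $E_-(1)$, where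
\[
E_+(t)=\begin{pmatrix}1&t\\0&1\end{pmatrix},\qquad E_-(t)=\begin{pmatrix}1&0\\t&1\end{pmatrix}.
\]

\emph{$\Gamma$ is dense in $G_S$.} Let $A=\prod_{\ell\in S}\mathbb Z_\ell$, so $G_S=\mathrm{SL}_2(A)$. By the Chinese remainder theorem $\mathbb Z$ is dense in $A$; hence the closure of $\Gamma$ contains $E_\pm(t)$ for all $t\in A$. Let $g=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(A)$. For each $\ell$, one of $a_\ell,c_\ell$ is a unit, since $a_\ell d_\ell-b_\ell c_\ell=1$. Left multiplication by $E_-(t)$ replaces $c$ by $c+ta$. With $t_\ell=0$ if $c_\ell$ is a unit and $t_\ell=1$ otherwise, the new lower left entry is a unit at every $\ell$. So we may assume $c\in A^\times$. Then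
\[
E_+\bigl(\tfrac{a-1}c\bigr)\,E_-(c)\,E_+\bigl(\tfrac{d-1}c\bigr)
=E_+\bigl(\tfrac{a-1}c\bigr)\begin{pmatrix}1&\frac{d-1}c\\ c&d\end{pmatrix}
=\begin{pmatrix}a&\frac{ad-1}c\\ c&d\end{pmatrix}=g,
\]
because $ad-1=bc$. So the closure of $\Gamma$ is all of $G_S$.

\emph{$G_S$ has no open abelian subgroup.} Let $\ell\in S$. For large $n$, an open subgroup contains, in the factor $\ell$, the matrices $E_+(s)$ and $E_-(s)$ with $s=\ell^n$. They do not commute: the upper left entry of $E_+(s)E_-(s)$ is $1+s^2$, that of $E_-(s)E_+(s)$ is $1$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The Menger curve is a non-degenerate homogeneous Peano continuum of dimension $1$ by (F1). Take $k=2$, $\Lambda=\Gamma=\mathrm{SL}_2(\mathbb Z)$, the covering $\hat M$ just constructed, and $G=G_S$. By Theorem~\ref{thm:B}, $X_S$ is compact, connected, metrizable, of dimension $1$, homogeneous, and not bihomogeneous.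

For the non-compact example take $k=3$, $\Lambda=\mathrm{SL}_2(\mathbb Z)\times\mathbb Z$, $\Gamma=\mathrm{SL}_2(\mathbb Z)\times0$ and $G=G_S$. By Theorem~\ref{thm:B}, $X$ is connected, locally compact, metrizable, $1$-dimensional, homogeneous and not bihomogeneous. As $[\Lambda:\Gamma]=\infty$, it is not compact, by Lemma~\ref{lem:basic}(b).
\end{proof}

\section{The group is visible in the space}\label{sec:C}

Lemma~\ref{lem:rigid} also shows how much of $G$ can be recovered from $X$.

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:C}]
Let $h\colon X\to X'$ be a homeomorphism. Let $\varphi,c,V,\Theta$ be as in Lemmas~\ref{lem:cocycle} and~\ref{lem:rigid}, and let $\psi\colon G'\to G$ be the map that Lemma~\ref{lem:cocycle} gives for $h^{-1}$. We show that $\Theta$ is injective on a small open subgroup and maps it onto an open subgroup of $G'$.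

\emph{Injectivity.} Since $L_a=h^{-1}h(L_a)=L_{\psi\varphi(a)}$, we have $\psi\varphi(a)\in\Gamma a$ for all $a$. So $G$ is the union of the countably many closed sets $\{a:\psi\varphi(a)=\gamma a\}$, $\gamma\in\Gamma$, and by Baire's theorem one of them has nonempty interior. On its interior $\varphi$ is injective. As $\Gamma$ is dense, this interior contains a set $\gamma_1W$ with $\gamma_1\in\Gamma$ and $W\le V$ an open subgroup. Since $\varphi(\gamma_1w)=c(\gamma_1,1)\Theta(w)\varphi(1)$ by Lemma~\ref{lem:rigid}(3), $\Theta|_W$ is injective.

\emph{Open image.} In the same way $\varphi\psi(b)=\gamma'b$ on a nonempty open subset of $G'$, for some $\gamma'\in\Gamma'$. So $\varphi(G)$ has nonempty interior. Now $G$ is a finite union of cosets $\gamma_iV$ with $\gamma_i\in\Gamma$, so by Lemma~\ref{lem:rigid}(3) $\varphi(G)$ is the finite union of the compact sets $c(\gamma_i,1)\Theta(V)\varphi(1)$. One of them has nonempty interior; hence so does the subgroup $\Theta(V)$, which is therefore open. The compact subgroup $\Theta(W)$ has finite index in $\Theta(V)$, so it is open in $\Theta(V)$ and in $G'$.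

Thus $\Theta\colon W\to\Theta(W)$ is a continuous bijective homomorphism of compact groups, hence an isomorphism, between open subgroups of $G$ and $G'$.
\end{proof}

To tell the groups $G_S$ apart we need a property that is insensitive to passing to open subgroups. For a prime $\ell$, a profinite group is \emph{pro-$\ell$} if all its quotients by open normal subgroups are $\ell$-groups. Closed subgroups of pro-$\ell$ groups, and their images under continuous homomorphisms to profinite groups, are pro-$\ell$, and a group that is pro-$\ell$ and pro-$r$ for primes $\ell\ne r$ is trivial. Call a profinite group \emph{$\ell$-special} if some open subgroup $H$ has an infinite closed normal pro-$\ell$ subgroup $N$. If $W$ is an open subgroup of the given group, then $N\cap W$ is a closed normal pro-$\ell$ subgroup of $H\cap W$, infinite because it has finite index in $N$; so $W$ is $\ell$-special too. Conversely, an open subgroup of $W$ is open in the whole group, so the whole group is $\ell$-special if $W$ is. Hence groups with isomorphic open subgroups are $\ell$-special for the same $\ell$. The second statement of Theorem~\ref{thm:C} now follows from the first and the next lemma.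

\begin{lemma}
Let $S$ be a nonempty set of primes $\ge5$ and let $\ell\ge5$ be a prime. Then $G_S$ is $\ell$-special if and only if $\ell\in S$.
\end{lemma}

\begin{proof}
For a prime $r$ let $K_r=\ker(\mathrm{SL}_2(\mathbb Z_r)\to\mathrm{SL}_2(\mathbb F_r))$. This is a pro-$r$ group. Indeed, for $n\ge1$ the kernel of $\mathrm{SL}_2(\mathbb Z/r^{n+1})\to\mathrm{SL}_2(\mathbb Z/r^{n})$ consists of matrices $1+r^nB$, and since $(1+r^nB)(1+r^nB')=1+r^n(B+B')$ it is an $r$-group. So the image of $K_r$ in each $\mathrm{SL}_2(\mathbb Z/r^n)$ is an $r$-group, and every open normal subgroup of $K_r$ contains the kernel of one of these reductions. If $\ell\in S$, then $K_\ell$, in the factor $\ell$, is a closed normal pro-$\ell$ subgroup of $G_S$, and it is infinite since it contains $E_+(\ell t)$ for all $t\in\mathbb Z_\ell$.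

Let $\ell\notin S$, and suppose that $N$ is an infinite closed normal pro-$\ell$ subgroup of an open subgroup of $G_S$. That open subgroup contains an open subgroup of the form
\[
\prod_{r\in F}K'_r\times\prod_{r\in S\setminus F}\mathrm{SL}_2(\mathbb Z_r),
\]
with $F\subset S$ finite and $K'_r\le K_r$ open; intersecting $N$ with it, we may assume that $N$ is normal in this product. The projection $N_r$ of $N$ to the factor $r$ is then a closed normal pro-$\ell$ subgroup of that factor.

If $r\in F$, then $N_r$ is pro-$\ell$ and, as a subgroup of $K_r$, pro-$r$. Since $r\in S$ and $\ell\notin S$, we have $r\neq\ell$, so $N_r=1$.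

If $r\in S\setminus F$, then $N_r\cap K_r=1$ for the same reason, so $N_r$ embeds in $\mathrm{SL}_2(\mathbb F_r)$ as a normal $\ell$-subgroup. Since $r\ge5$, $\mathrm{PSL}_2(\mathbb F_r)$ is simple and $\mathrm{SL}_2(\mathbb F_r)$ is perfect. Let $H$ be a normal subgroup of $\mathrm{SL}_2(\mathbb F_r)$ not contained in $\{\pm1\}$. By simplicity $H\{\pm1\}=\mathrm{SL}_2(\mathbb F_r)$, so $\mathrm{SL}_2(\mathbb F_r)/H$ is abelian, and by perfectness $H=\mathrm{SL}_2(\mathbb F_r)$, which is not an $\ell$-group because finite $\ell$-groups are solvable. So $N_r$ embeds in $\{\pm1\}$, and $N_r=1$ because $\ell$ is odd.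

Thus all $N_r$ are trivial and $N=1$, a contradiction.
\end{proof}

\section{Abelian groups: the obstruction is sharp}\label{sec:D}

For abelian $G$ we imitate Example~\ref{ex:solenoid}. There the symmetry $r\mapsto-r$ of $\mathbb R$ inverted the deck group. Over the Menger curve the reflection in the plane $x_1=\frac12$ plays this role: the corresponding reflection of the $(x_1,x_2)$-plane fixes every puncture $o_i$ and reverses winding numbers.

Let $G$ be an abelian profinite group with a dense subgroup $\Gamma=\langle\gamma_1,\dots,\gamma_k\rangle$, $k\ge1$. It is metrizable, because a topologically finitely generated profinite group has only finitely many open subgroups of each index.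

\subsection*{The covering and the involution}
For a loop $\omega$ in $P_k$ let $\mathrm{wind}(\omega,o_i)$ be its winding number about $o_i$. The homomorphism
\[
\pi_1(P_k)\to\Gamma,\qquad \omega\mapsto\prod_i\gamma_i^{\mathrm{wind}(\omega,o_i)},
\]
is onto, since a loop in $D_k$ going once around $\partial Q_i$ has winding number $\pm1$ about $o_i$ and $0$ about the other $o_j$. Let $\hat M\to M$ be the covering it defines by Section~\ref{sec:menger}, with $\Lambda=\Gamma$. Put $m_0=(\frac12,0,0)$, a point of $M$, and fix $z_0\in\hat M$ over $m_0$. The deck group is identified with $\Gamma$ in such a way that for $\omega\in\pi_1(M,m_0)$ the lift of $\omega$ from $z_0$ ends at $\rho(\omega)z_0$, where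
\[
\rho(\omega)=\prod_i\gamma_i^{\mathrm{wind}(f\omega,o_i)},
\]
and $q_*\pi_1(\hat M,z_0)=\ker\rho$.

The reflection $\sigma(x_1,x_2,x_3)=(1-x_1,x_2,x_3)$ maps $M$ to itself (replace each digit $j$ of $x_1$ by $2-j$) and fixes $m_0$. It covers the planar reflection $(x_1,x_2)\mapsto(1-x_1,x_2)$, which fixes each $o_i$ and reverses winding numbers. So $\rho(\sigma_*\omega)=\rho(\omega)^{-1}$. In particular $\sigma_*$ preserves $\ker\rho$, and by the lifting criterion there is a unique lift $\hat\sigma\colon\hat M\to\hat M$ of $\sigma$ with $\hat\sigma z_0=z_0$. By uniqueness $\hat\sigma^2=\mathrm{id}$. Let $\gamma=\rho(\omega)\in\Gamma$. Then $\gamma z_0$ is the endpoint of the lift of $\omega$ from $z_0$, so $\hat\sigma(\gamma z_0)$ is the endpoint of the lift of $\sigma\omega$, which is $\gamma^{-1}z_0$. Thus $\hat\sigma\gamma$ and $\gamma^{-1}\hat\sigma$ are lifts of $\sigma$ that agree at $z_0$, and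
\[
\hat\sigma\gamma=\gamma^{-1}\hat\sigma\qquad(\gamma\in\Gamma).
\]
As $G$ is abelian, for each $g\in G$ the formula
\[
\tau_g[z,a]=[\hat\sigma z,\;a^{-1}g]
\]
is well defined: $[\gamma z,\gamma a]$ goes to $[\gamma^{-1}\hat\sigma z,\gamma^{-1}a^{-1}g]=[\hat\sigma z,a^{-1}g]$. Moreover $\tau_g^2=\mathrm{id}$, so $\tau_g$ is a homeomorphism of $X$.

Let $x=[z,a]$ and $y=[w,b]$ be two points of $X=X(\hat M,\Gamma,G)$. Let $\mathcal H$ and $\bar\eta$ be as in Section~\ref{sec:homog}. We interchange $x$ and $y$ by conjugating some $\tau_g$ with a suitable $\bar\eta$.

\subsection*{Points in one fiber}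
Suppose $q(z)=q(w)$. Since $\Lambda=\Gamma$, we can replace the representative of $y$ and assume $w=z$. Choose $\eta\in\mathcal H$ with $\eta z=z_0$. The map $\tau_{ab}$ interchanges $[z_0,a]$ and $[z_0,b]$, so $\bar\eta^{-1}\tau_{ab}\bar\eta$ interchanges $x$ and $y$.

\subsection*{Points in different fibers}
Suppose $q(z)\ne q(w)$. Now we need an $\eta\in\mathcal H$ that brings the \emph{pair} $(z,w)$ into a position symmetric under $\hat\sigma$. Put
\[
C=\{(z,w)\in\hat M^2:\ q(z)\ne q(w)\}.
\]
This set is invariant under $\mathcal H$, acting diagonally, because the elements of $\mathcal H$ are lifts of homeomorphisms of $M$.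

\begin{lemma}
$\mathcal H$ acts transitively on $C$.
\end{lemma}

\begin{proof}
\emph{Orbits are open.} By (F3), $\mathrm{Homeo}(M)$ acts transitively on the space $\{(m,n)\in M^2:m\ne n\}$, which is Polish, being open in $M^2$. By (F2), for $(z,w)\in C$ over $(m,n)$, the pairs $(h(m),h(n))$ with $d(h,\mathrm{id})<\varepsilon$ fill a neighborhood of $(m,n)$. By Lemma~\ref{lem:lift}, $(\hat h(z),\hat h(w))$ is the point of $O_z\times O_w$ over $(h(m),h(n))$. So the orbit of $(z,w)$ contains a neighborhood of $(z,w)$. It remains to show that $C$ is connected.

\emph{For $v\in\hat M$ the set $Y=\hat M\setminus\Gamma v$ is connected.} The set $\Gamma v$ is a fiber of $q$, closed and discrete. Each $d\in\Gamma v$ lies on a sheet $O_d$ over a connected evenly covered open set; then $O_d\cap\Gamma v=\{d\}$, and $O_d\setminus\{d\}$ is connected since $M$ has no local separating points (F1), and nonempty since $M$ has no isolated points. Suppose $Y=A\sqcup B$ with $A,B$ nonempty and open. Add each $d$ to the part that contains $O_d\setminus\{d\}$. The enlarged sets are still disjoint and open, because with $d$ they contain $O_d$, and they cover $\hat M$. This contradicts the connectedness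 of $\hat M$.

\emph{$C$ is connected.} Let $(z,w),(z',w')\in C$ and choose $w''\notin\Gamma z\cup\Gamma z'$. The connected subsets
\[
\{z\}\times(\hat M\setminus\Gamma z),\qquad(\hat M\setminus\Gamma w'')\times\{w''\},\qquad\{z'\}\times(\hat M\setminus\Gamma z')
\]
of $C$ form a chain: the first two share $(z,w'')$, the last two share $(z',w'')$. The first contains $(z,w)$ and the last $(z',w')$.
\end{proof}

Choose $u\in\hat M$ over a point of $M$ with first coordinate $\ne\frac12$. Then $q(\hat\sigma u)=\sigma(q(u))\ne q(u)$, so $(u,\hat\sigma u)\in C$, and there is $\eta\in\mathcal H$ with $\eta z=u$, $\eta w=\hat\sigma u$. We have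
\[
\tau_{ab}[u,a]=[\hat\sigma u,\,a^{-1}ab]=[\hat\sigma u,b],\qquad
\tau_{ab}[\hat\sigma u,b]=[u,\,b^{-1}ab]=[u,a].
\]
So $\bar\eta^{-1}\tau_{ab}\bar\eta$ interchanges $x$ and $y$. Hence $X$ is bihomogeneous, which is the first statement of Theorem~\ref{thm:D}.

\begin{proof}[Proof of the second statement of Theorem~\ref{thm:D}]
Let $G$ be topologically finitely generated. If $G$ has an open abelian subgroup $A$, then $A$ is topologically finitely generated, as open subgroups of topologically finitely generated profinite groups are. By the first statement there is a bihomogeneous $X$ with group $A$, which has an open subgroup in common with $G$.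

Suppose $G$ has no open abelian subgroup, and let $G'$ have an open subgroup $W'$ isomorphic to an open subgroup $W$ of $G$. If $B\le G'$ were open and abelian, then $B\cap W'$ would correspond to an open abelian subgroup of $W$, hence of $G$. So $G'$ has none either, and by Theorem~\ref{thm:B}(2) no $X(\hat M,\Gamma,G')$ is bihomogeneous.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Anderson} R. D. Anderson, Ann. of Math. 67 (1958), 313--324.
\bibitem{ClarkFokkink} Clark and Fokkink, \emph{Bihomogeneity of solenoids}, AGT 2 (2002).
\bibitem{Effros} Effros, Ann. of Math. 81 (1965).
\bibitem{Kuperberg} Krystyna Kuperberg, \emph{Bihomogeneity and Menger manifolds}, arXiv:math/9804085 (1998).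
\bibitem{MOT} Mayer, Oversteegen and Tymchatyn, Dissertationes Math. 252 (1986).
\end{thebibliography}

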